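# Jets of the $2r$-pfaffians of a $(2r+1)\times(2r+1)$ alternating matrix

## 1. Bivectors in five and in six variables, to first order

Let $F$ be an algebraically closed field and $V=F^5$ with basis $e_1,\dots,e_5$. An alternating matrix $A=(a_{ij})$ (skew-symmetric with zero diagonal) is the same thing as a bivector $\sum_{i<j}a_{ij}\,e_i\wedge e_j$, and I use one letter for both. For four indices $i<j<k<l$ the pfaffian is
$$\mathrm{Pf}(A_{ijkl})=a_{ij}a_{kl}-a_{ik}a_{jl}+a_{il}a_{jk}.$$
A $5\times5$ matrix has five such pfaffians. They all vanish exactly when $A$ has rank at most $2$, that is, when $A=0$ or $A=e\wedge f$ with $e,f$ independent.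

Now let the matrix move to first order: replace $A$ by $A+tB$ and compute modulo $t^2$. Expanding the formula above, the constant term of the pfaffian on $S$ is $\mathrm{Pf}(A_S)$, and the coefficient of $t$ is
$$a_{ij}b_{kl}+b_{ij}a_{kl}-a_{ik}b_{jl}-b_{ik}a_{jl}+a_{il}b_{jk}+b_{il}a_{jk},$$
which is the coefficient of $e_i\wedge e_j\wedge e_k\wedge e_l$ in $A\wedge B$. So we have ten equations in twenty unknowns: "$A$ has rank $\le2$" and "$A\wedge B=0$". Let us solve them.

Suppose first that $A\ne0$, so $A=e\wedge f$. Complete $e,f$ to a basis $e,f,g_1,g_2,g_3$. Then $A\wedge B=0$ says that $B$ has no terms $g_i\wedge g_j$, i.e. $B\in e\wedge V+f\wedge V$, a space of dimension $7$. The bivectors of rank $2$ also form a $7$-dimensional set: where $a_{12}\ne0$, the seven coordinates $a_{12},a_{1i},a_{2i}$ are free and the pfaffian on $\{1,2,i,j\}$ determines $a_{ij}$. So this part of the solution set has dimension $14$. It is irreducible, being the image of $GL_5\times(e_1\wedge V+e_2\wedge V)$ under $(g,B)\mapsto(g(e_1\wedge e_2),gB)$.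

If $A=0$ there is no condition on $B$, and we get a $10$-dimensional linear space. Every $B\in\Lambda^2F^5$ has rank at most $4$, so $B=e\wedge a+f\wedge b$ for some independent $e,f$ (take $b=0$ if the rank is at most $2$). Hence $(e\wedge f)\wedge B=0$, and $(s\,e\wedge f,\,B)$ is a solution for every $s\in F$. Letting $s\to0$ we see that $(0,B)$ is a limit of solutions of the first kind. The whole zero set is therefore irreducible, of dimension $14$ and codimension $6$.

Six variables behave differently. Keep the $4$-pfaffians but let $V=F^6$. As before, if $A=e\wedge f\neq 0$, then $B\in e\wedge V+f\wedge V$, so $B$ has rank at most $4$ and $\mathrm{Pf}(B)=0$. If $A=0$, then $B$ is arbitrary and may have rank $6$. Thus the polynomial $a_{12}\,\mathrm{Pf}(B)$ vanishes on the whole zero set, although neither factor does. By the Nullstellensatz a power of the product lies in the ideal of our equations, so this ideal is not prime.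

Back to five variables: the zero set is irreducible, but is the *ideal* of the ten polynomials prime? An irreducible zero set is not enough. The ideal $(x^2,xy)\subset F[x,y]$ defines a line and agrees with the prime ideal $(x)$ away from the origin, but it is not prime: it has the embedded associated prime $(x,y)$. In our example the suspicious place is $\{A=0\}$, and the ideal could hide an embedded component there. Can it? And what happens for higher pfaffians and higher order in $t$?

## 2. Jet pfaffian ideals and the two theorems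

Let $K$ be a field, $F=\overline K$ an algebraic closure, and $n,r,k$ positive integers with $2r\le n$. "Skew-symmetric" always means alternating (zero diagonal). Let $X=(x_{ij})$ be the generic $n\times n$ skew-symmetric matrix. Replace $x_{ij}$, $i<j$, by
$$x_{ij}(t)=x_{ij}^{(0)}+x_{ij}^{(1)}t+\dots+x_{ij}^{(k-1)}t^{k-1},$$
call the resulting skew-symmetric matrix $X(t)$, and let $R=K[x_{ij}^{(h)}:1\le i<j\le n,\ 0\le h\le k-1]$, a polynomial ring in $N=\binom n2k$ variables. For $f\in K[X]$ let $f^{(h)}\in R$ be the coefficient of $t^h$ in $f(X(t))$; it involves only the variables $x_{ij}^{(a)}$ with $a\le h$.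

**Definition.** A *$2r$-pfaffian* of $X$ is the pfaffian of a principal $2r\times2r$ submatrix $X_S$, $|S|=2r$. The *jet pfaffian ideal* $I_r^{n,k}\subseteq R$ is generated by all $f^{(h)}$, where $f$ runs over the $2r$-pfaffians of $X$ and $0\le h\le k-1$.

For $k=1$ this is the classical pfaffian ideal. For $r=1$ the $2$-pfaffians are the entries, so $I_1^{n,k}$ is generated by all the variables. For $n=5$, $r=k=2$ we get the ten polynomials of Section 1.

The problem comes from Emanuela De Negri and Enrico Sbarra, "On jet schemes of pfaffian ideals", arXiv:1901.09602 (2019). The conjecture to be proved or disproved is that for all positive $r$ and $k$ the ideals $I_r^{2r+1,k}$ are prime. It is true, over every field.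

**Theorem A.** Let $n=2r+1$, $r,k\ge1$, $I=I_r^{n,k}\subset R$. Then $I$ is prime, and remains prime over $\overline K$. Moreover $R/I$ is Gorenstein of codimension $3k$, with Hilbert series (standard grading)
$$H_{R/I}(z)=\frac{\bigl(1-(2r+1)z^r+(2r+1)z^{r+1}-z^{2r+1}\bigr)^k}{(1-z)^N}.$$

**Theorem B.** (1) For $n\in\{2r,2r+1\}$ and all $k\ge1$, $R/I_r^{n,k}$ is a Gorenstein factorial domain, regular in codimension $\le3$ (and a complete intersection of codimension $k$ if $n=2r$).
(2) For $k\ge2$ and $2r\le n$: $I_r^{n,k}$ is prime if and only if $r=1$ or $n\le2r+1$.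

For $n=5$, $k=2$ the numerator is $(1-5z^2+5z^3-z^5)^2=1-10z^2+\cdots$, which shows the ten independent quadrics. Since $1-5z^2+5z^3-z^5=(1-z)^3(1+3z+z^2)$, it vanishes to order $6$ at $z=1$, in accordance with codimension $6$.

The plan is as follows. Sections 3 and 4 carry the direct geometric approach as far as it goes and isolate the one missing fact. Sections 5–9 supply that fact. Section 10 computes the Hilbert series and completes Theorem A, and Sections 11–12 prove Theorem B.

Codimensions of zero sets are computed over $F$; passing from $K$ to $F$ does not change dimensions. I use the following textbook facts on pfaffians. If $Z$ is alternating and $M$ is a matrix of matching size, then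
$$\mathrm{Pf}\bigl((M^TZM)_S\bigr)=\sum_{|U|=|S|}\det(M_{U,S})\,\mathrm{Pf}(Z_U).\tag{1}$$
In particular the ideal generated by the pfaffians of a given size is unchanged under *congruence* $Z\mapsto M^TZM$, $M$ invertible. Over a field, an alternating matrix has even rank, and it has rank $\ge2\rho$ if and only if some $2\rho$-pfaffian is nonzero. Finally, for a block matrix with invertible alternating $P$,
$$\begin{pmatrix}P&Y\\-Y^T&W\end{pmatrix}\ \text{is congruent to}\ P\oplus W',\qquad W'=W+Y^TP^{-1}Y,\tag{2}$$
via $M=\begin{pmatrix}\mathrm{Id}&-P^{-1}Y\\0&\mathrm{Id}\end{pmatrix}$. Indeed $M^T=\begin{pmatrix}\mathrm{Id}&0\\Y^TP^{-1}&\mathrm{Id}\end{pmatrix}$ because $P^{-1}$ is skew, and one multiplies out. The matrix $W'$ is again alternating.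

## 3. Alternating matrices over $F[t]/(t^k)$ and their orbits

Write $O=O_k=F[t]/(t^k)$. A point of $\mathbb A^N_F$ is an alternating $n\times n$ matrix over $O$, i.e. an element of $\Lambda^2O^n$. The *order* of $x\in O$ is the largest $a\le k$ with $x\in t^aO$; so $0$ has order $k$. An element of order $a<k$ is $t^a$ times a unit.

**Normal form.** Let $Z\in\Lambda^2O^m$ and $q=\lfloor m/2\rfloor$. Then $Z$ is congruent under $GL_m(O)$ to
$$Z_\mu=\bigoplus_{l=1}^q t^{\mu_l}\begin{pmatrix}0&1\\-1&0\end{pmatrix}\quad(\oplus\,(0)\text{ if }m\text{ is odd}),\qquad 0\le\mu_1\le\dots\le\mu_q\le k.$$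
To see this, move an entry of minimal order $a$ to position $(1,2)$ by a simultaneous permutation and rescale it to $t^a$. All entries are divisible by $t^a$, so the rest of the first two rows and columns can be cleared by simultaneous row and column operations. The remaining block again has all entries divisible by $t^a$, and we iterate. The sequence $\mu$ is determined by $Z$, since $\operatorname{coker}Z\cong\bigoplus_l(O/t^{\mu_l})^2$ ($\oplus\,O$ if $m$ is odd).

**Definition.** The sequence $\mu$ is the *type* of $Z$. Let $T_\mu\subset\Lambda^2O^m$ be the set of matrices of type $\mu$, and put $\sigma=\sum_l\mu_l$, $\nu=\sigma-\mu_q$.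

There are finitely many types. Each $T_\mu$ is an orbit of $GL_m(O)$, which is a connected algebraic group (an open subset of an affine space). So $T_\mu$ is irreducible and locally closed. By congruence invariance, the $2q$-pfaffians of a matrix of type $\mu$ generate the ideal $t^\sigma O$: for $Z_\mu$ the only nonzero one is $\pm t^\sigma$ (which is $0$ if $\sigma\ge k$).

**Lemma 1.** With $\mu_0=0$,
$$\operatorname{codim}T_\mu=\sum_{l=1}^q(\mu_l-\mu_{l-1})\binom{m-2(l-1)}2.$$

*Proof.* We split off one block and use induction on $q$, for all $k$ at once; $q=0$ is trivial. Let $a=\mu_1$. Matrices in $T_\mu$ have the form $t^aZ'$ with $Z'\in\Lambda^2O_{k-a}^m$, so they lie in a linear subspace of codimension $a\binom m2$. If $a=k$, then $T_\mu=\{0\}$ and the formula holds. Otherwise the condition is that $Z'$ has type $(0,\mu_2-a,\dots,\mu_q-a)$ over $O_{k-a}$; in particular some entry of $Z'$ is a unit. The open sets where a given entry is a unit are permuted by simultaneous permutations, so it is enough to work where $z'_{12}$ is a unit. There write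 $Z'=\begin{pmatrix}P&Y\\-Y^T&W\end{pmatrix}$ with $P$ of size $2$. The map $(P,Y,W)\mapsto(P,Y,W+Y^TP^{-1}Y)$ is an automorphism of this open set, and by (2) $Z'$ is congruent to $P\oplus(W+Y^TP^{-1}Y)$. So the condition is exactly that the $(m-2)\times(m-2)$ matrix $W+Y^TP^{-1}Y$ has type $(\mu_2-a,\dots,\mu_q-a)$ over $O_{k-a}$. By induction this has codimension $\sum_{l\ge2}(\mu_l-\mu_{l-1})\binom{m-2-2(l-2)}2$. $\square$

We need this in a different shape. Put $s=q-l+1$. If $m=2q+1$ the binomial is $\binom{2s+1}2=3s+2s(s-1)$; if $m=2q$ it is $\binom{2s}2=s+2s(s-1)$. Also $\sum_l(\mu_l-\mu_{l-1})s=\sigma$ and $\sum_l(\mu_l-\mu_{l-1})(s-1)=\nu$ by summation by parts. Hence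
$$\operatorname{codim}T_\mu=\epsilon\sigma+2\sum_{l=1}^q(\mu_l-\mu_{l-1})\,s(s-1),\qquad\epsilon=3\ (m\text{ odd}),\quad\epsilon=1\ (m\text{ even}).\tag{3}$$
Since $s(s-1)\ge s-1$ for $s\geq 1$, for odd $m$ we get
$$\operatorname{codim}T_\mu\ge3\sigma+2\nu.\tag{4}$$

For $m=5$, $k=2$ the types on which all $4$-pfaffians vanish are those with $\sigma\ge2$, namely $(0,2),(1,1),(1,2),(2,2)$. Lemma 1 gives codimensions $6,10,13,20$. The first is the part $A\ne0$ of Section 1, and the other three fill up the space $A=0$ of codimension $10$.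

## 4. Local charts, a codimension bound, and the missing unmixedness

Throughout this section $r\ge2$, $n\in\{2r,2r+1\}$, $c=n-2r+2\in\{2,3\}$, $I=I_r^{n,k}$, $\mathcal A=R/I$, and $\epsilon=1$ for $n=2r$, $\epsilon=3$ for $n=2r+1$. For $|S|=2r-2$ let $f_S=\mathrm{Pf}(X_S^{(0)})$, and let $\mathfrak f\subset R$ be the ideal generated by all $f_S$.

**Step 1: charts where the equations can be solved.** The purpose is to show that $I$ is prime wherever some $f_S$ is invertible. Let $\mathcal O_S=R_{f_S}[t]/(t^k)$ and write over $\mathcal O_S$, ordering the indices in $S$ first,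
$$X(t)=\begin{pmatrix}P&Y\\-Y^T&W\end{pmatrix}.$$
Since $\mathrm{Pf}(P)\equiv f_S$ modulo the nilpotent $t$, it is a unit, so $P$ is invertible over $\mathcal O_S$. Put $G=P^{-1}Y$ and $W'=W+Y^TP^{-1}Y$. Then $Y=PG$ and $Y^TP^{-1}Y=G^TP^TG=-G^TPG$, so $W=W'+G^TPG$. Hence the coefficients of $P,G,W'$ (above the diagonal for $P$ and $W'$) are new coordinates:
$$R_{f_S}=K[P^{(h)},G^{(h)},W'^{(h)}:0\le h<k]_{f_S}.$$

If an ideal of $\mathcal O_S$ is given by generators, the ideal of $R_{f_S}$ generated by the $t$-coefficients of those generators depends only on the ideal: the coefficients of a combination $\sum c_mb_m$ lie in the ideal generated by the coefficients of the $b_m$. So, to describe $IR_{f_S}$, we may replace $X(t)$ by the congruent matrix $P\oplus W'$. Consider a $2r$-pfaffian of $P\oplus W'$ on $U\cup U'$, with $U\subseteq S$ and $U'$ among the indices of $W'$. As $|U|\le2r-2$, we have $2\le|U'|\le c\le3$. If $|U'|=2$, then $U=S$ and the pfaffian is $\mathrm{Pf}(P)\,w'_{ab}$. If $|U'|=3$, it is the pfaffian of a direct sum of two blocks of odd size,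 hence $0$. Since $\mathrm{Pf}(P)$ is a unit, $IR_{f_S}$ is generated by all $w'^{(h)}_{ab}$, and
$$\mathcal A_{f_S}\cong K[P^{(h)},G^{(h)}:0\le h<k]_{f_S},\tag{5}$$
a localized polynomial ring. So $IR_{f_S}$ is prime.

**Step 2: the complement of the charts is small.** We bound the codimension of $V(I)$ and of $V(I+\mathfrak f)$. Let $X\in\Lambda^2O^n$ have type $\mu$ (so $m=n$, $q=r$). It lies on $V(I)$ if and only if $\sigma\ge k$. It lies on $V(\mathfrak f)$ if and only if $\operatorname{rank}X^{(0)}=2\,\#\{l:\mu_l=0\}\le2r-4$, i.e. $\mu_{r-1}\ge1$. By (3), every type with $\sigma\ge k$ has codimension $\ge\epsilon k$. For $l\le r-1$ we have $s=r-l+1\ge2$, so $s(s-1)\ge2$, and a type with both properties satisfies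
$$\operatorname{codim}T_\mu\ge\epsilon\sigma+4\sum_{l\le r-1}(\mu_l-\mu_{l-1})=\epsilon\sigma+4\mu_{r-1}\ge\epsilon k+4.$$
As there are finitely many types,
$$\operatorname{codim}V(I)\ge\epsilon k,\qquad\operatorname{codim}V(I+\mathfrak f)\ge\epsilon k+4.\tag{6}$$
In the example $n=5$, $k=2$ the set $V(I+\mathfrak f)$ is $\{A=0\}$, of codimension exactly $10=3\cdot2+4$.

**Proposition 2.** If $\mathcal A=R/I$ is Cohen–Macaulay of codimension $\epsilon k$, then $I$ is prime, and no $f_S$ lies in $I$.

*Proof.* The charts show what happens off $V(\mathfrak f)$, and Cohen–Macaulayness excludes anything on it. All associated primes of $I$ have codimension $\epsilon k$. By (6) none of them contains $\mathfrak f$, so each avoids some $f_S$.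

Next we check that all charts meet. Given $S,S'$, take $X=D^T\Omega D$, constant in $t$, with $\Omega$ a nondegenerate alternating matrix of size $2r-2$ and $D$ a general $(2r-2)\times n$ matrix over $F$. Its rank is at most $2r-2$, so it lies on $V(I)$, and $f_S=\mathrm{Pf}(\Omega)\det D_S\ne0$, $f_{S'}=\mathrm{Pf}(\Omega)\det D_{S'}\ne0$, where $D_S$ consists of the columns in $S$. So $\mathcal A_{f_Sf_{S'}}\ne0$.

Since $IR_{f_S}$ is prime, exactly one associated prime $\mathfrak p_S$ of $I$ avoids $f_S$. The nonzero ring $\mathcal A_{f_Sf_{S'}}$ has an associated prime; it comes from an associated prime of $I$ avoiding both $f_S$ and $f_{S'}$, which must equal $\mathfrak p_S$ and $\mathfrak p_{S'}$. Thus all $\mathfrak p_S$ coincide with one prime $\mathfrak p$, it is the only associated prime of $I$, and it contains no $f_S$. So $f_S$ is a nonzerodivisor on $\mathcal A$, and $\mathcal A$ embeds in the domain $\mathcal A_{f_S}$. $\square$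

For $n=2r$ there is a single $2r$-pfaffian, so $I$ has $k$ generators; by (6) it is a complete intersection of codimension $k$, and Proposition 2 applies at once. For $n=2r+1$ this is the exact point where the direct approach stops. There are $(2r+1)k$ generators but the codimension is at most $3k$: on a chart $I$ is generated by the $3k$ coordinates $w'^{(h)}_{ab}$. As $(2r+1)k>3k$, nothing so far excludes an embedded prime inside $V(\mathfrak f)$. In the opening example there are ten generators and codimension $6$. Knowing that the zero set is irreducible does not help either, since embedded primes do not show in the zero set. We need to prove that $R/I_r^{2r+1,k}$ is Cohen–Macaulay of codimension $3k$; we shall show that it is Gorenstein.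

## 5. Duality and colon ideals in a graded Gorenstein ring

All graded algebras are standard graded finitely generated $K$-algebras $Q$ with $Q_0=K$, ideals and modules are homogeneous, and $M(a)_j=M_{a+j}$. I recall the facts to be used. "CM" stands for Cohen–Macaulay.

* If $Q$ is CM and homogeneous elements $y_1,\dots,y_s$ of positive degree lower the dimension by $s$, they form a regular sequence, and $Q/(y_1,\dots,y_s)$ is CM; it is Gorenstein if $Q$ is.
* A CM algebra $Q$ is Gorenstein if and only if its canonical module satisfies $\omega_Q\cong Q(a)$ for some integer $a=a(Q)$. A polynomial ring in $N$ variables has $a=-N$. Factoring out a homogeneous regular element of degree $d$ raises $a$ by $d$; adjoining a variable lowers $a$ by $1$.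
* If $Q$ is Gorenstein and $Q/\mathfrak a$ is CM with $\dim Q/\mathfrak a=\dim Q$, then $\omega_{Q/\mathfrak a}\cong\mathrm{Hom}_Q(Q/\mathfrak a,\omega_Q)=(0:\mathfrak a)(a(Q))$.
* If $Q$ is Gorenstein, $M\mapsto M^*=\mathrm{Hom}_Q(M,Q)$ is an exact duality on graded maximal CM modules (depth equal to $\dim Q$); in particular $M^{**}\cong M$.

**Lemma 3.** Let $Q$ be a graded Gorenstein algebra of dimension $d$ and $0\ne\mathfrak a\subsetneq Q$ a homogeneous ideal with $Q/\mathfrak a$ CM of dimension $d$. Then $Q/(0:\mathfrak a)$ is CM of dimension $d$, and $0:(0:\mathfrak a)=\mathfrak a$.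

*Proof.* We dualize two exact sequences. By the depth lemma $\mathfrak a$ is maximal CM. Dualizing $0\to\mathfrak a\to Q\to Q/\mathfrak a\to0$ gives
$$0\to(0:\mathfrak a)\to Q\to\mathfrak a^*\to0,\qquad(0:\mathfrak a)=(Q/\mathfrak a)^*.$$
So $Q/(0:\mathfrak a)\cong\mathfrak a^*$ is maximal CM, and it is nonzero since $\mathfrak a^{**}\cong\mathfrak a\ne0$. All three modules here are maximal CM, so we may dualize again:
$$0\to\bigl(Q/(0:\mathfrak a)\bigr)^*\to Q\to(Q/\mathfrak a)^{**}\to0.$$
The first term is the ideal $0:(0:\mathfrak a)$. It is therefore the annihilator of the cyclic module $(Q/\mathfrak a)^{**}\cong Q/\mathfrak a$, i.e. $\mathfrak a$. $\square$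

A small example: $Q=K[x,y]/(xy)$ has $a(Q)=-2+2=0$. For $\mathfrak a=(x)$ we get $0:\mathfrak a=(y)$ and $0:(y)=(x)$. The ideal $(y)$ is isomorphic to $K[y](-1)$, which is indeed the canonical module of $Q/\mathfrak a=K[y]$.

When $\mathfrak a\supset C$ are ideals of a bigger ring and $Q$ is the quotient by $C$, the passage from $\mathfrak a$ to $C:\mathfrak a$ is called a *link*. We shall reach $I_r^{2r+1,k}$ by links.

## 6. Cramer's rule in a $5\times5$ matrix, and the general pfaffian relation

Let us look at $k=1$, $n=5$, $r=2$ by hand. Let $p_j$ be the pfaffian omitting the index $j$: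
$$p_1=x_{23}x_{45}-x_{24}x_{35}+x_{25}x_{34},\quad p_2=x_{13}x_{45}-x_{14}x_{35}+x_{15}x_{34},\quad p_3=x_{12}x_{45}-x_{14}x_{25}+x_{15}x_{24}.$$
The $2$-pfaffians of the submatrix on $\{3,4,5\}$ are its entries; they generate $J=(x_{34},x_{35},x_{45})$, an ideal of variables. Modulo $x_{45}$,
$$\begin{pmatrix}p_1\\p_2\end{pmatrix}\equiv\begin{pmatrix}-x_{24}&x_{25}\\-x_{14}&x_{15}\end{pmatrix}\begin{pmatrix}x_{35}\\x_{34}\end{pmatrix},\qquad\det\equiv-p_3 .$$
So Cramer's rule gives $p_3J\subset C:=(p_1,p_2,x_{45})$: the element $p_3$ lies in the link $C:J$. Keeping the terms with $x_{45}$ one finds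
$$p_3x_{35}=p_4x_{45}+x_{25}p_2-x_{15}p_1,\qquad p_4=x_{12}x_{35}-x_{13}x_{25}+x_{15}x_{23}.$$
Indeed $p_3x_{35}-p_4x_{45}=x_{25}(x_{13}x_{45}-x_{14}x_{35})-x_{15}(x_{23}x_{45}-x_{24}x_{35})$, and adding and subtracting $x_{15}x_{25}x_{34}$ gives the claim. Read from right to left, this says $x_{45}p_4\in C':=(p_1,p_2,p_3)$. Together with the analogous relation for $p_5$, it puts all five pfaffians into the second link $C':x_{45}$. So two links lead from an ideal of variables towards the ideal of $4$-pfaffians. The engine is one relation, which we now establish in general.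

Let $n=2r+1$, $r\ge2$. Put
$$p_j=\mathrm{Pf}(X_{[n]\setminus j})\ (1\le j\le n),\qquad g_j=\mathrm{Pf}(X_{[n]\setminus\{1,2,j\}})\ (3\le j\le n).$$
So $g_3,\dots,g_n$ are the $(2r-2)$-pfaffians of $Z=X_{\{3,\dots,n\}}$, a matrix of odd size $2r-1$.

**Lemma 4.** For $j\ge4$ there are a sign and $c_1,c_2\in K[X]$, depending on $j$, with
$$p_3g_j=\pm p_jg_3+c_1p_1+c_2p_2.\tag{7}$$
Moreover $p_1,p_2\in(g_3,\dots,g_n)K[X]$.

*Proof.* We find a covector that contracts the generic bivector to zero, and contract a divided power. Work over $\mathbb Z[X]$. Let $\phi=\sum_{i<j}x_{ij}\,e_i\wedge e_j$ and $\phi^{[m]}=\phi^m/m!=\sum_{|S|=2m}\mathrm{Pf}(X_S)e_S$. Contractions satisfy $\iota_\theta\phi^{[m]}=(\iota_\theta\phi)\wedge\phi^{[m-1]}$. As $2(r+1)>n$, we have $\phi^{[r+1]}=0$, so for every $l$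
$$0=\iota_{e_l^*}\phi^{[r+1]}=\Bigl(\sum_jx_{lj}e_j\Bigr)\wedge\phi^{[r]}=\Bigl(\sum_j(-1)^{j-1}x_{lj}p_j\Bigr)e_{[n]}.$$
Hence $\theta=\sum_j(-1)^jp_je_j^*$ satisfies $\iota_\theta\phi=\sum_j\bigl(\sum_l(-1)^lp_lx_{lj}\bigr)e_j=0$, and so $\iota_\theta\phi^{[r-1]}=0$. Look at the coefficient of $e_T$ with $T=[n]\setminus\{1,2,3,j\}$, of size $2r-3$:
$$\sum_{c\in\{1,2,3,j\}}\pm\,p_c\,\mathrm{Pf}(X_{T\cup c})=0.$$
Since $T\cup3=[n]\setminus\{1,2,j\}$ and $T\cup j=[n]\setminus\{1,2,3\}$, the terms $c=3$ and $c=j$ are $\pm p_3g_j$ and $\pm p_jg_3$, and this is (7). For the last claim, expand $p_1$ along row $2$ and $p_2$ along row $1$. $\square$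

## 7. Trading $t$-coefficients one at a time

For $k\ge2$, the first thing to try is to run the two links with all coefficients at once, starting from the ideal $C$ of all coefficients of $p_1,p_2,g_3$. This does not give the right links, already for $r=k=2$. Here $C$ is generated by $p_1^{(h)},p_2^{(h)},x_{45}^{(h)}$, $h=0,1$. It is a complete intersection of codimension $6$. To check this, set $x_{45}^{(0)}=x_{45}^{(1)}=0$ ($2$ conditions). With the $2\times2$ matrix and the vector $w=(x_{35},x_{34})^T$ of Section 6, writing $B_0+B_1t$ and $w_0+w_1t$, the remaining equations are $B_0w_0=0$ and $B_1w_0+B_0w_1=0$. If $w_0\ne0$, these are two conditions on $B_0$ and then two on $B_1$. If $w_0=0$, that is two conditions, and two more come from $w_1=0$ or, for $w_1\ne0$, from $B_0w_1=0$. So the codimension is always at least $6$. For the ideal $J$ of the six variables $x_{34}^{(h)},x_{35}^{(h)},x_{45}^{(h)}$, the third fact of Section 5 gives $(C:J)/C\cong(R/J)(6-10)=(R/J)(-4)$, which begins in degree $4$. But $p_3^{(0)}$ has degree $2$ and is not in $C$: its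 monomial $x_{14}^{(0)}x_{25}^{(0)}$ occurs in no $p_1^{(h)}$ or $p_2^{(h)}$ and in no multiple of $x_{45}^{(h)}$. So $p_3^{(0)}\notin C:J$. The reason is visible in the relation: its coefficient of $t$ contains the mixture $p_3^{(0)}g_4^{(1)}+p_3^{(1)}g_4^{(0)}$, not the single products.

The cure is to work in a ring where all lower coefficients are already zero, so that the top coefficient of (7) is a single product on each side. This means passing from the $p_j$ to the $g_j$ one coefficient at a time.

**Definition.** Fix $r\ge2$ and $n=2r+1$. For $0\le i\le k$ let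
$$J_i^k=\bigl(p_1^{(h)},p_2^{(h)}\ (h<k);\quad p_j^{(h)}\ (3\le j\le n,\ h<k-i);\quad g_j^{(h)}\ (3\le j\le n,\ h<i)\bigr).$$

At one end $J_0^k=I_r^{2r+1,k}$, and $J_0^0=0$. At the other end $J_k^k$ is the extension of $I_{r-1}^{2r-1,k}$, formed for $Z$, because $p_1,p_2\in(g_3,\dots,g_n)$. All generators have positive degree, so these ideals are proper. For $r=k=2$ the chain is as follows: $J_2^2$ is generated by the six variables above; $J_1^2$ is generated by $p_1^{(h)},p_2^{(h)}$ ($h=0,1$), $p_3^{(0)},p_4^{(0)},p_5^{(0)}$ and $x_{34}^{(0)},x_{35}^{(0)},x_{45}^{(0)}$; and $J_0^2$ is the ideal of Section 1.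

Reading off the generators, for $0\le i\le k-1$,
$$J_i^k=J_i^{k-1}+\bigl(p_1^{(k-1)},p_2^{(k-1)},p_j^{(k-1-i)}\bigr)_{j\ge3},\qquad J_{i+1}^k=J_i^{k-1}+\bigl(p_1^{(k-1)},p_2^{(k-1)},g_j^{(i)}\bigr)_{j\ge3}.\tag{8}$$
So $J_i^k$ and $J_{i+1}^k$ are obtained from the same ideal $J_i^{k-1}$; they differ only in whether one adds a coefficient of the $p_j$ or of the $g_j$.

Write $R_{k'}=K[x_{ij}^{(h)}:h<k']$, so $R=R_k$.

**Proposition 5.** The following statement $\Theta(r,k,i)$ holds for $r\ge2$, $0\le i\le k$: for $k'\ge k$, $R_{k'}/J_i^k$ is Gorenstein of codimension $3k$, and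
$$a(R_{k'}/J_i^k)=a(R_{k'})+(2r+1)(k-i)+(2r-1)i.$$
For $r=1$ it holds for $i=0$, with $J_0^k=I_1^{3,k}$.

The statement does not depend on $k'$, since $J_i^k$ is generated by elements of $R_k$ and adjoining a variable lowers both $a$'s by $1$.

*Structure of the induction.* For $r=1$, $I_1^{3,k}$ is generated by $3k$ variables and $\Theta(1,k,0)$ holds. Let $r\ge2$ and assume $\Theta(r-1,k,0)$ for all $k$. This is $\Theta(r,k,k)$ for all $k$: the ideals agree up to adjoining variables, and both shifts are $(2r-1)k$. Now induct on $k$. For $k=0$ we have $J_0^0=0$ and nothing to prove. For $k\ge1$ use descending induction on $i$, starting from $i=k$. The step is: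
$$\Theta(r,k-1,i)\ \text{and}\ \Theta(r,k,i+1)\ \Longrightarrow\ \Theta(r,k,i)\qquad(0\le i\le k-1).$$
To carry it out, fix such $r,k,i$, take $k'=k$, and put
$$\mathfrak B=R/J_i^{k-1}R,\quad\alpha=p_1^{(k-1)},\quad\beta=p_2^{(k-1)},\quad\pi_j=p_j^{(k-1-i)},\quad\gamma_j=g_j^{(i)}\ (j\ge3)\quad\text{in }\mathfrak B.$$
By $\Theta(r,k-1,i)$, $\mathfrak B$ is Gorenstein of dimension $N-3(k-1)$. Section 8 shows that $\alpha,\beta,\gamma_3$ and $\alpha,\beta,\pi_3$ are regular sequences on $\mathfrak B$, and Section 9 makes the two links.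

## 8. Two regular sequences

**Lemma 6.** For $c\in O$ and $0\le d\le k$, the set $\{(x,y,z,w)\in O^4:xy-zw\equiv c\bmod t^d\}$ has codimension $\ge d$.

*Proof.* Where one entry is a unit, one can solve the equation; the rest is bookkeeping of common powers of $t$. Stratify by the minimal order $a$ of $x,y,z,w$. The stratum lies in $(t^aO)^4$, of codimension $4a$. If $2a\ge d$, then $4a\ge d$. If $2a<d$, then $a<k$; write $x=t^ax'$ etc. with $x',y',z',w'\in O_{k-a}$, one of them a unit. The condition is empty unless $c\equiv0\bmod t^{2a}$, and then it becomes $x'y'-z'w'\equiv c'\bmod t^{d-2a}$ with $c=t^{2a}c'$; note $d-2a\le k-a$. If, say, $x'$ is a unit, then $y'\bmod t^{d-2a}$ is determined by the other data, and the other cases are the same. So the codimension is $\ge4a+(d-2a)\ge d$. $\square$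

**Lemma 7.** $\alpha,\beta,\gamma_3$ and $\alpha,\beta,\pi_3$ are regular sequences on $\mathfrak B$.

*Proof.* **Step 1: translation into codimension.** The aim is to replace algebra by a count over $O$. The elements are homogeneous of positive degree ($r$, $r$, $r-1$ and $r$) in a graded CM ring of dimension $N-3(k-1)$. So it suffices that the zero sets in $\Lambda^2O^n=\mathbb A_F^N$ have codimension $\ge3k$. These sets are given by

* (a) $p_1\equiv p_2\equiv0\bmod t^k$,
* (b) $p_j\equiv0\bmod t^{k-1-i}$ for $j\ge3$,
* (c) $g_j\equiv0\bmod t^i$ for $j\ge3$,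

together with, respectively, (d) $g_3^{(i)}=0$, or (d′) $p_3\equiv0\bmod t^{k-i}$.

Let $E$ be the set defined by (a), (b), (c). Put $m=2r-1$ and $q=r-1\ge1$, and let $\mu$ be the type of $Z=X_{\{3,\dots,n\}}$. There are finitely many types, so we treat each separately.

**Step 2: types with $\sigma\ge k$.** Here the condition on $Z$ alone suffices: by (4), $\operatorname{codim}T_\mu\ge3\sigma\ge3k$.

**Step 3: reduction to the normal form when $\sigma<k$.** The purpose is to compute dimensions fiber by fiber over $T_\mu$. The $g_j$ generate $t^\sigma O$, which by (c) lies in $t^iO$ with $i<k$; so $\sigma\ge i$. Let $E_\mu\subset E$ be the part with $Z\in T_\mu$. The group $GL_m(O)$ acts by congruence with $\mathrm{diag}(1,1,M)$. By (1), $p_1$ and $p_2$ are multiplied by $\det M$, while $(p_3,\dots,p_n)$ and $(g_3,\dots,g_n)$ are transformed by the invertible matrix of $(2r-2)$-minors of $M$. So the action preserves (a), (b), (c), also when the bound $k-1-i$ in (b) is replaced by another bound $\kappa\le k$. It is transitive on $T_\mu$. Hence all fibers of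 $E_\mu\to T_\mu$ are isomorphic to the fiber over $Z_\mu$, and the part of $E_\mu$ over a closed subset $T'\subseteq T_\mu$ has dimension at most $\dim T'$ plus the dimension of that fiber.

**Step 4: the fiber over $Z_\mu$.** We list perfect matchings to see what (a) and (b) say there. Label the basis of $Z_\mu$ by $a_1,b_1,\dots,a_q,b_q,e$. Let $\xi=x_{12}\in O$, and let $\zeta_1,\zeta_2\in O^m$ be the parts of the first two rows of $X$ in the columns $3,\dots,n$. These $\xi,\zeta_1,\zeta_2$ are the coordinates on the fiber.

In $p_1$ the vertex $e$ can only be matched with $2$, and then all other vertices are matched in blocks, so $p_1=\pm t^\sigma\zeta_{2e}$. Likewise $p_2=\pm t^\sigma\zeta_{1e}$. So (a) means $\zeta_{1e}\equiv\zeta_{2e}\equiv0\bmod t^{k-\sigma}$, which is $2(k-\sigma)$ conditions.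

In the pfaffian omitting $e$, either $1,2$ are matched with each other, or they are matched with the two vertices of one block. So up to a sign it is
$$t^\sigma\xi-\sum_lt^{\sigma-\mu_l}\Delta_l=t^\nu h,\qquad h=t^{\mu_q}\xi-\sum_lt^{\mu_q-\mu_l}\Delta_l,\qquad\Delta_l=\pm(\zeta_{1a_l}\zeta_{2b_l}-\zeta_{1b_l}\zeta_{2a_l}).$$
Condition (b) with bound $\kappa$ in particular requires $t^\nu h\equiv0\bmod t^\kappa$, that is, $h\equiv0\bmod t^{\kappa-\nu}$ if $\kappa>\nu$. The coefficient of $\Delta_q$ in $h$ is $-1$. For fixed values of the variables not occurring in $\Delta_q$, Lemma 6 with $d=\kappa-\nu$ applies. So this condition has codimension $\ge\max(0,\kappa-\nu)$. It does not involve $\zeta_{1e},\zeta_{2e}$, so the two counts add up. With (4), the set of points with $Z\in T_\mu$ satisfying (a), (c), and (b) with bound $\kappa$ has codimension at least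
$$3\sigma+2\nu+2(k-\sigma)+(\kappa-\nu)=2k+\sigma+\nu+\kappa.\tag{9}$$
For $\kappa=k-1-i$ this is $3k-1+(\sigma-i)+\nu$, which is $\ge3k$ unless $\sigma=i$ and $\nu=0$.

**Step 5: the exceptional type.** One more condition is needed when $\sigma=i$, $\nu=0$, i.e. $\mu=(0,\dots,0,i)$; it comes from (d) or (d′). Let $T'=\{Z\in T_\mu:g_3^{(i)}(Z)=0\}$, a closed subset of the irreducible set $T_\mu$. It is a proper subset: permuting the basis of $Z_\mu$ so that $e$ becomes the index $3$ gives a point of $T_\mu$ with $g_3=\pm t^i$, and $i<k$. So $\dim T'<\dim T_\mu$, and the part of $E_\mu$ over $T'$ has codimension $\ge(3k-1)+1=3k$. This settles (d).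

For (d′) it remains to treat points with $g_3^{(i)}\ne0$. There $g_3=t^i\cdot\text{unit}$ by (c), and $p_1=p_2=0$ in $O$. So (7) gives, for $j\ge4$,
$$t^i\cdot\text{unit}\cdot p_j=\pm p_3g_j\equiv0\bmod t^k,$$
because $p_3\equiv0\bmod t^{k-i}$ and $g_j\equiv0\bmod t^i$. Hence $p_j\equiv0\bmod t^{k-i}$ for all $j\ge3$, and (9) with $\kappa=k-i$ gives codimension $\ge2k+i+(k-i)=3k$. $\square$

## 9. The two links from $J_{i+1}^k$ to $J_i^k$

We now prove the induction step of Proposition 5. Insert $X(t)$ in (7) and compare coefficients of $t^{k-1}$ in $\mathfrak B[t]$. There $p_1\equiv\alpha t^{k-1}$ and $p_2\equiv\beta t^{k-1}\bmod t^k$, while for $j\ge3$ we have $p_j\equiv\pi_jt^{k-1-i}\bmod t^{k-i}$ and $g_j\equiv\gamma_jt^i\bmod t^{i+1}$. Each product $p_3g_j$, $p_jg_3$ contributes a single term in degree $t^{k-1}$, and in $\mathfrak B$ we get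
$$\pi_3\gamma_j\mp\pi_j\gamma_3\in(\alpha,\beta)\qquad(j\ge4).\tag{10}$$

Put
$$C=(\alpha,\beta,\gamma_3),\quad C'=(\alpha,\beta,\pi_3),\quad Q=\mathfrak B/C,\quad Q'=\mathfrak B/C',\quad J=(\alpha,\beta,\gamma_3,\dots,\gamma_n).$$
By Lemma 7, $Q$ and $Q'$ are Gorenstein of dimension $N-3k$. By (8), $\mathfrak B/J=R/J_{i+1}^k$, which is Gorenstein of dimension $N-3k$ by $\Theta(r,k,i+1)$.

All ideals here are homogeneous for the standard grading, for the $\mathbb Z^n$-grading $\deg x_{ij}^{(h)}=\varepsilon_i+\varepsilon_j$, and for the weight $\mathrm{wt}\,x_{ij}^{(h)}=h$. With $\mathbf 1=\sum_l\varepsilon_l$, the polynomial $p_j^{(h)}$ has $\mathbb Z^n$-degree $\mathbf 1-\varepsilon_j$, the polynomial $g_j^{(h)}$ has $\mathbb Z^n$-degree $\mathbf 1-\varepsilon_1-\varepsilon_2-\varepsilon_j$, and both have weight $h$.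

**Step 1: $C:J=C+(\pi_3)$.** This computes the first link; the $a$-invariants predict the degree of its extra generator. Let $\bar J=J/C\subset Q$. As $Q$ and $\mathfrak B/J$ are Gorenstein of the same dimension,
$$0:_Q\bar J\cong\omega_{\mathfrak B/J}(-a(Q))\cong(\mathfrak B/J)\bigl(a(\mathfrak B/J)-a(Q)\bigr).$$
Comparing $\Theta(r,k,i+1)$ with $\Theta(r,k-1,i)$ gives $a(\mathfrak B/J)=a(\mathfrak B)+2r-1$, and $a(Q)=a(\mathfrak B)+r+r+(r-1)$. So
$$0:_Q\bar J\cong(\mathfrak B/J)(-r).\tag{11}$$
It is generated by one element of degree $r$, and its degree-$r$ part is one-dimensional over $K$. In particular $1\notin0:_Q\bar J$, so $\bar J\ne0$. By (10), $\pi_3\gamma_j\in C$ for all $j\ge3$, so $\pi_3\in C:J$, and $\deg\pi_3=r$. Hence it suffices to show $\pi_3\notin C$, for then $\pi_3$ spans the degree-$r$ part.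

Suppose $p_3^{(k-1-i)}\in J_i^{k-1}+(p_1^{(k-1)},p_2^{(k-1)},g_3^{(i)})$ in $R$. Take the component of $\mathbb Z^n$-degree $\mathbf 1-\varepsilon_3$ and weight $k-1-i$.

* A generator $p_j^{(h)}$ with $j\ne3$ would need a coefficient of degree $\varepsilon_j-\varepsilon_3$; there is none.
* A generator $p_3^{(h)}$, $h<k-1-i$, would need a constant coefficient, which is excluded by weight.
* A generator $g_j^{(h)}$ needs a coefficient of degree $\varepsilon_1+\varepsilon_2+\varepsilon_j-\varepsilon_3$. This is possible only for $j=3$, and then the coefficient is a linear combination of the $x_{12}^{(a)}$.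

So $p_3^{(k-1-i)}$ would lie in the ideal generated by the $x_{12}^{(a)}$. But setting $x_{12}(t)=0$ leaves in $p_3^{(k-1-i)}$ the monomial $x_{14}^{(k-1-i)}x_{25}^{(0)}x_{67}^{(0)}\cdots x_{2r,2r+1}^{(0)}$ with coefficient $\pm1$, since different matchings give different monomials. This is a contradiction.

**Step 2: the linked ring.** We record what Lemma 3 says about the first link. Let
$$L=(\alpha,\beta,\gamma_3,\pi_3)=C:J.$$
Lemma 3, applied to $0\ne\bar J\subsetneq Q$, shows that $\mathfrak B/L$ is CM of dimension $N-3k$ and that $C:L=J$.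

**Step 3: $C':\gamma_3=(\alpha,\beta,\pi_3,\dots,\pi_n)=J_i^k\mathfrak B$.** This identifies the ideal of the second link. The second equality is (8). The inclusion "$\supseteq$" follows from (10), which gives $\pi_j\gamma_3\in(\alpha,\beta,\pi_3)$. Conversely let
$$y\gamma_3=b_1\alpha+b_2\beta+b_3\pi_3.$$
Then $b_3\pi_3\in C$, so $b_3L\subset C$ and $b_3\in C:L=J$ by Step 2. Write $b_3\equiv\sum_{j\ge3}d_j\gamma_j\bmod(\alpha,\beta)$. Modulo $(\alpha,\beta)$, (10) turns each $\gamma_j\pi_3$ into $\pm\pi_j\gamma_3$, so
$$b_3\pi_3\equiv\gamma_3\Bigl(d_3\pi_3+\sum_{j\ge4}\pm d_j\pi_j\Bigr)\bmod(\alpha,\beta).$$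
Hence $\gamma_3\bigl(y-d_3\pi_3-\sum_{j\ge4}\pm d_j\pi_j\bigr)\in(\alpha,\beta)$. Since $\alpha,\beta,\gamma_3$ is a regular sequence, the bracket lies in $(\alpha,\beta)$, and $y\in(\alpha,\beta,\pi_3,\dots,\pi_n)$.

**Step 4: the second link and the canonical module.** Here we conclude that $R/J_i^k$ is Gorenstein. First, $\gamma_3\ne0$ in $Q'$: otherwise $g_3^{(i)}\in J_i^{k-1}+(p_1^{(k-1)},p_2^{(k-1)},p_3^{(k-1-i)})$. In degree $r-1$ only the generators $g_j^{(h)}$ with $h<i$ contribute, with constant coefficients, and comparing the parts of weight $i$ gives $g_3^{(i)}=0$ in $R$, which is false. Also $\gamma_3Q'\ne Q'$ since $\deg\gamma_3=r-1\ge1$. Apply Lemma 3 to $\gamma_3Q'\subset Q'$: the quotient $Q'/\gamma_3Q'=\mathfrak B/L$ is CM of dimension $N-3k=\dim Q'$ by Step 2. By Step 3, $Q'/(0:\gamma_3)=R/J_i^k$, which is therefore CM of dimension $N-3k$. Its canonical module is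
$$\bigl(0:(0:\gamma_3)\bigr)(a(Q'))=\gamma_3Q'(a(Q')).$$
Multiplication by $\gamma_3$ gives
$$\gamma_3Q'\cong\bigl(Q'/(0:\gamma_3)\bigr)(-(r-1))=(R/J_i^k)(-(r-1)).\tag{12}$$
So the canonical module is $(R/J_i^k)(a(Q')-(r-1))$. Hence $R/J_i^k$ is Gorenstein with
$$a(R/J_i^k)=a(\mathfrak B)+3r-(r-1)=a(\mathfrak B)+2r+1 .$$
As $a(\mathfrak B)=a(R)+(2r+1)(k-1-i)+(2r-1)i$, this is the value in $\Theta(r,k,i)$. Proposition 5 is proved. $\square$

## 10. The Hilbert series, and the end of the proof of Theorem A

**Step 1: a recursion.** The two links also determine Hilbert series. Keep the notation of Section 9 and write $H_{R/J_i^k}=\kappa_i^k/(1-z)^N$; the numerator does not change when variables are adjoined. Since $L/C=0:_Q\bar J$, (11) gives $H_{\mathfrak B/L}=H_Q-z^rH_{R/J_{i+1}^k}$. By (12), $z^{r-1}H_{R/J_i^k}=H_{Q'}-H_{\mathfrak B/L}$. The regular sequences give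
$$H_{Q'}-H_Q=(1-z^r)^2\bigl((1-z^r)-(1-z^{r-1})\bigr)H_{\mathfrak B}=(1-z^r)^2(z^{r-1}-z^r)H_{\mathfrak B}.$$
Combining these and dividing by $z^{r-1}$,
$$\kappa_i^k=(1-z)(1-z^r)^2\kappa_i^{k-1}+z\,\kappa_{i+1}^k.$$

**Step 2: solving it.** Put $u_\rho=1-(2\rho+1)z^\rho+(2\rho+1)z^{\rho+1}-z^{2\rho+1}$. We claim $\kappa_i^k=u_r^{k-i}u_{r-1}^i$ for $r\ge2$, and $\kappa_0^k=u_1^k$ for $r=1$. For $r=1$, $\kappa_0^k=(1-z)^{3k}=u_1^k$. For $r\ge2$, adding
$$(1-z)(1-z^r)^2=1-z-2z^r+2z^{r+1}+z^{2r}-z^{2r+1},\qquad zu_{r-1}=z-(2r-1)z^r+(2r-1)z^{r+1}-z^{2r}$$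
gives $u_r=(1-z)(1-z^r)^2+zu_{r-1}$. Now use the induction of Section 7. The start $i=k$ is $\kappa_k^k=u_{r-1}^k$, from the case $r-1$, and $\kappa_0^0=1$. In the step, the right-hand side of the recursion is
$$(u_r-zu_{r-1})\,u_r^{k-1-i}u_{r-1}^i+z\,u_r^{k-i-1}u_{r-1}^{i+1}=u_r^{k-i}u_{r-1}^i.$$
For $i=0$ we get $\kappa_0^k=u_r^k$.

**Step 3: Theorem A.** We assemble the parts. Proposition 5 with $i=0$ shows that $R/I_r^{2r+1,k}$ is Gorenstein of codimension $3k$, and Step 2 is the Hilbert series. For $r=1$ the ideal is generated by all variables and is prime. For $r\ge2$, Proposition 2 with $\epsilon=3$ shows that $I$ is prime. Since $K$ was an arbitrary field, the same argument over $\overline K$ shows that $I$ remains prime there. This proves Theorem A. $\blacksquare$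

In the opening example, this says that nothing is hidden on $\{A=0\}$.

## 11. Factoriality for $n=2r$ and $n=2r+1$

We prove Theorem B(1). If $r=1$, then $I$ is generated by all variables ($k$ of them if $n=2$), $R/I=K$, and everything is trivial. Let $r\ge2$ and keep the notation of Section 4.

**Step 1: Gorenstein domain, regular in codimension $\le3$.** This collects what we have. For $n=2r$, $I$ is a complete intersection of codimension $k$ (end of Section 4); for $n=2r+1$ use Proposition 5. In both cases $\mathcal A$ is Gorenstein of codimension $\epsilon k$, and by Proposition 2 it is a domain. By (5) it is regular outside $V(\mathfrak f)$, which by (6) has codimension $\ge4$ in $\operatorname{Spec}\mathcal A$. So $\mathcal A$ is regular in codimension $\le3$.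

**Step 2: reduction to an open subscheme.** Fix $S$ and $f=f_S$, a nonzero element of positive degree in $\mathcal A$. The ring $\mathcal A_f$ is factorial by (5). By Nagata's lemma ($\mathcal A$ is a Noetherian domain) it suffices to show that $f$ is a prime element. The ring $\mathcal A/f\mathcal A$ is CM, so its associated primes correspond to height-one primes of $\mathcal A$, and these do not contain $\mathfrak f$, whose height is at least $4$. Hence all associated points of $\operatorname{Spec}(\mathcal A/f\mathcal A)$ lie in the open subscheme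
$$\mathcal Y=\operatorname{Spec}(\mathcal A/f\mathcal A)\setminus V(\mathfrak f).$$
If $\mathcal Y$ is integral, then $\mathcal A/f\mathcal A$ has a single associated prime, and its localization there is a field. As elements outside the only associated prime are nonzerodivisors, $\mathcal A/f\mathcal A$ embeds in this field and is a domain. So we must show that $\mathcal Y$ is integral.

**Step 3: $\mathcal Y$ in the charts.** We compute $f_S$ in the coordinates of another chart. $\mathcal Y$ is covered by the charts $D(f_{S'})$. On $D(f_{S'})$, with the indices of $S'$ first, $W'=0$, so $Y=PG$, $-Y^T=G^TP$, $W=G^TPG$, that is,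
$$X=D^TPD,\qquad D=(\mathrm{Id}\mid G).$$
Hence $f_S=f_{S'}\det D_S^{(0)}$. Expanding along the columns of the identity block, $\det D_S^{(0)}=\pm m_S$, where $m_S$ is the minor of the generic $(2r-2)\times c$ matrix $G^{(0)}$ with rows $S'\setminus S$ and columns $S\setminus S'$. If $S'=S$, then $f_S$ is a unit on the chart, and the chart of $\mathcal Y$ is empty. Otherwise $m_S$ is a minor of size $\ge1$ of a generic matrix, hence a prime polynomial. It does not involve $P$, so $f_{S'}=\mathrm{Pf}(P^{(0)})$ is not divisible by it, and the chart is integral and nonempty.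

**Step 4: the charts meet.** This makes $\mathcal Y$ irreducible. Let $S',S''\ne S$. In the chart of $S'$, $f_{S''}$ is a unit times $m_{S''}$. This is $\pm1$ if $S''=S'$; otherwise it is a minor of $G^{(0)}$ different from $m_S$, hence irreducible and not divisible by $m_S$. So $f_{S''}$ is not zero on the chart of $S'$ of $\mathcal Y$, and the two charts meet. As $n\ge2r$, there are index sets $S'\ne S$, so $\mathcal Y$ is nonempty. It is covered by integral open subschemes that meet pairwise, hence it is integral. This proves Theorem B(1). $\blacksquare$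

## 12. Failure of primality for $n\ge2r+2$ and $k\ge2$

We prove Theorem B(2). If $r=1$, $I$ is generated by all variables and is prime. If $n\le2r+1$, $I$ is prime by Theorem B(1). For the converse, let $r,k\ge2$ and $n\ge2r+2$, and suppose that $I=I_r^{n,k}$ is prime. The argument generalizes the six-variable example of Section 1; the rank of $X$ as an $F$-linear map plays the role of $\mathrm{Pf}(B)$.

**Step 1: a rank bound that holds on an open set and hence everywhere.** Fix $S$ with $|S|=2r-2$. At the constant matrix $X_S\oplus0$ with $X_S$ nondegenerate, all $2r$-pfaffians vanish and $f_S\ne0$; so $f_S\notin I$. At a point of $V(I)$ with $f_S\ne0$, $X$ is congruent over $O$ to $P\oplus W'$ with $P$ invertible, by (2). The ideal of $2r$-pfaffians is invariant under congruence, so the pfaffians $\mathrm{Pf}(P)w'_{ab}$ vanish and $W'=0$. Hence $X:O^n\to O^n$ has rank $(2r-2)k$ as an $F$-linear map.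

Let $\delta$ be a minor of size $(2r-2)k+1$ of the $nk\times nk$ matrix over $R$ that represents this map. Then $\delta f_S$ vanishes on $V(I)$. By the Nullstellensatz over $F$, and since $I(R\otimes_KF)\cap R=I$ by faithful flatness, a power of $\delta f_S$ lies in $I$. As $I$ is prime and $f_S\notin I$, we get $\delta\in I$.

**Step 2: a point that violates it.** Consider the $K$-rational point
$$X=\bigoplus_{l=1}^{r+1}t^{\mu_l}\begin{pmatrix}0&1\\-1&0\end{pmatrix}\oplus0,\qquad\mu=\bigl(0,\dots,0,\lfloor k/2\rfloor,\lceil k/2\rceil,\lceil k/2\rceil\bigr)$$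
with $r-2$ leading zeros; it exists because $n\ge2r+2$. A $2r$-pfaffian of this matrix is zero unless its index set is a union of blocks, and then it is, up to sign, the product of $r$ of the $r+1$ powers $t^{\mu_l}$. Its order is smallest when a factor $t^{\lceil k/2\rceil}$ is omitted, and then the exponent is $\lfloor k/2\rfloor+\lceil k/2\rceil=k$. So all these products vanish in $O$, and the point lies on $V(I)$. A block $t^\mu\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ has $F$-rank $2(k-\mu)$, so the $F$-rank of $X$ is
$$2\bigl[(r-2)k+\lceil k/2\rceil+2\lfloor k/2\rfloor\bigr]=(2r-2)k+2\lfloor k/2\rfloor>(2r-2)k,$$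
because $k\ge2$. So some minor $\delta$ of size $(2r-2)k+1$ does not vanish at this point of $V(I)$, which contradicts $\delta\in I$. Hence $I$ is not prime, and Theorem B(2) is proved. $\blacksquare$
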